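# Transpositions that are representable one at a time but not together

## 1. The plane $a_0+2a_1+8a_2=0$ over $\mathbb F_{11}$ and its rotations

Let $V=\mathbb F_{11}$ and
$$Q=\{(a_0,a_1,a_2)\in V^3:\ a_0+2a_1+8a_2=0,\ a_0\neq a_1\}.$$
The coefficients $1,2,8$ are nonzero and distinct, and they add up to $11=0$. Since $8^{-1}=7$, the equation says $a_2=-7a_0-14a_1=4a_0+8a_1$, so
$$Q=\{(a,b,4a+8b): a\ne b\}.$$
For instance $(0,1,8)\in Q$ and $(1,0,4)\in Q$. For a permutation $\sigma$ of $\{0,1,2\}$ let $Q_\sigma=\{s\in V^3: s\circ\sigma\in Q\}$, where $s\circ\sigma=(s_{\sigma(0)},s_{\sigma(1)},s_{\sigma(2)})$. Let $h$ be the cycle $0\mapsto1\mapsto2\mapsto0$. Then $Q_1=Q$, and $Q_h$, $Q_{h^2}$ are its two rotations. Three facts will carry the first half of these notes.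

**Fact 1 (equal shadows).** Fix $\sigma$ and a position $k$. If two distinct elements of $V$ are placed in the two positions other than $k$, exactly one element in position $k$ completes them to a member of $Q_\sigma$. If two equal elements are placed there, none does.

*Proof.* Permuting positions, we may take $\sigma=1$. All coefficients are nonzero, so there is exactly one completion to a solution of the equation. The coefficients sum to $0$, so constant triples are solutions. By uniqueness, a solution with two equal entries is constant. Hence equal entries complete only to a constant triple, which is not in $Q$, and distinct entries complete to a solution with three distinct entries, which is in $Q$. $\square$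

In particular the entries of a member of $Q_\sigma$ are distinct, and if we forget any one coordinate, the six sets $Q_\sigma$ become the same set.

**Fact 2 (disjointness).** The six sets $Q_\sigma$ are pairwise disjoint.

*Proof.* Let $\mu=(1,2,8)$. If $s\in Q_\sigma$ then $\sum_i\mu_is_{\sigma(i)}=0$, that is, the vector $\mu\circ\sigma^{-1}$ annihilates $s$. Let $s\in Q_\sigma\cap Q_\tau$. The vectors $\nu\in\mathbb F_{11}^3$ with $\sum\nu_i=0$ form a 2-dimensional space. On it, $\nu\mapsto\sum\nu_is_i$ is a nonzero functional because $s$ is not constant, so its kernel is 1-dimensional. Both $\mu\circ\sigma^{-1}$ and $\mu\circ\tau^{-1}$ lie in this kernel, so one is $c$ times the other with $c\ne0$. Then $\{1,2,8\}$ is closed under multiplication by $c$, and it splits into orbits whose size is the multiplicative order of $c$. This order divides $3$, and it divides $10$. So $c=1$, and $\sigma=\tau$ because $1,2,8$ are distinct. $\square$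

**Fact 3 (count).** $|Q|=11\cdot 10=110$, which is not divisible by $3$.

Here is what $Q$ is for. We study algebras of sets of triples whose operations include "forget a coordinate" and "exchange two coordinates". By Fact 1, forgetting a coordinate cannot distinguish $Q$ from its rotations. So we can define artificial exchange operations for which rotating $Q$ gives $Q$ back, and the equations linking exchange and forgetting will not notice. But in an honest realization, a finite rotation-invariant set of triples with distinct entries has size divisible by $3$, because the rotations act freely on it. If the algebra also remembers that the set in question has $110$ elements, no honest realization exists. On the other hand, one single transposition generates a group without 3-cycles, so one exchange operation can be kept honest.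

The prime matters. Over $\mathbb F_7$ with coefficients $(1,2,4)$, multiply the equation $a_0+2a_1+4a_2=0$ by $2$ to get $2a_0+4a_1+a_2=0$. This says that $(a_2,a_0,a_1)$ is again a solution. There the set is its own rotation, and its size $42$ is divisible by $3$.

## 2. Set algebras, the axioms (P1)–(P8), and representing some of the transpositions

Throughout, $3\le\alpha<\omega$, and $\alpha=\{0,\dots,\alpha-1\}$. We consider algebras ${\cal A}=\langle A,+,-,c_i,d_{ij},p_{ij}\rangle_{i,j<\alpha}$, where $+$ is binary, $-$, $c_i$, $p_{ij}$ are unary and the $d_{ij}$ are constants; $x\cdot y=-(-x+-y)$. They are the algebraic counterparts of $\alpha$-variable first-order logic: $+$ is $\lor$, $-$ is $\neg$, $c_i$ is $\exists v_i$, $d_{ij}$ is the formula $v_i=v_j$, and $p_{ij}$ transposes the variables $v_i$ and $v_j$.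

**Definition (set algebra).** For a set $U$, the full set algebra with base $U$ is
$${\cal C}_U=\langle {\cal P}({}^{\alpha}U),\cup,\,{}^{\alpha}U\setminus\cdot\,,C_i,D_{ij},P_{ij}\rangle_{i,j<\alpha},$$
where $C_iX=\{s: s(i/u)\in X\text{ for some }u\in U\}$, $D_{ij}=\{s:s_i=s_j\}$ and $P_{ij}X=\{s:s\circ[i,j]\in X\}$. Here $s(i/u)$ is $s$ with its $i$-th entry replaced by $u$, and $[i,j]$ is the permutation of $\alpha$ interchanging $i$ and $j$.

For example, let $\alpha=3$, $U=\{0,1\}$, $X=\{(0,1,1)\}$. Then $C_0X=\{(0,1,1),(1,1,1)\}$ and $P_{01}X=\{(1,0,1)\}$. Moreover $P_{01}C_0X=\{(1,0,1),(1,1,1)\}=C_1P_{01}X$: transposing moves the index of the cylindrification.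

**Definition (the three classes).** $RPEA_\alpha$, the representable polyadic equality algebras, consists of the algebras isomorphic to subalgebras of products of full set algebras ${\cal C}_U$. $RCA_\alpha$, the representable cylindric algebras, is the analogous class for the reducts $\langle A,+,-,c_i,d_{ij}\rangle_{i,j<\alpha}$. $RCPEA_\alpha$ is the class of algebras ${\cal A}$ whose cylindric reduct is in $RCA_\alpha$ and which satisfy, for all $i,j,k,l<\alpha$ and with $\tau=[i,j]$:

- (P1) $p_{ij}(x+y)=p_{ij}x+p_{ij}y$;
- (P2) $p_{ij}(-x)=-p_{ij}x$;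
- (P3) $p_{ij}c_kx=c_{\tau k}p_{ij}x$;
- (P4) $p_{ij}d_{kl}=d_{\tau k\,\tau l}$;
- (P5) $p_{ij}p_{kl}x=p_{\tau k\,\tau l}p_{ij}x$;
- (P6) $p_{ij}p_{ij}x=x$;
- (P7) $p_{ii}x=x$ and $p_{ij}x=p_{ji}x$;
- (P8) $d_{ij}\cdot p_{ij}x=d_{ij}\cdot x$.

${\cal A}$ is called representable if ${\cal A}\in RPEA_\alpha$.

It is convenient to have $P_\sigma X=\{s:s\circ\sigma\in X\}$ for all $\sigma\in S_\alpha$, so that $P_{[i,j]}=P_{ij}$. Directly from the definition,
$$P_\sigma P_\tau=P_{\sigma\tau},\qquad P_\sigma D_{kl}=D_{\sigma k\,\sigma l},\qquad P_\sigma C_kX=C_{\sigma k}P_\sigma X. \tag{1}$$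
For the first, $s\in P_\sigma P_\tau X$ iff $s\circ\sigma\in P_\tau X$ iff $s\circ\sigma\circ\tau\in X$. For the second, $s\circ\sigma\in D_{kl}$ iff $s_{\sigma k}=s_{\sigma l}$. For the third, $(s(\sigma k/u))\circ\sigma=(s\circ\sigma)(k/u)$, so $s\circ\sigma\in C_kX$ iff $s(\sigma k/u)\in P_\sigma X$ for some $u$. Hence (P1)–(P7) hold in ${\cal C}_U$, with (P5) coming from $\tau[k,l]=[\tau k,\tau l]\tau$. (P8) holds since $s\circ[i,j]=s$ for $s\in D_{ij}$. The last formula of (1) can also be written $C_kP_\sigma=P_\sigma C_{\sigma^{-1}k}$.

**Definition (representing transpositions).** In ${\cal A}$, the operation $p_{kl}$ is representable iff ${\cal A}$ is isomorphic to an algebra in which all the cylindric operations $+,-,c_i,d_{ij}$ as well as $p_{kl}$ are the corresponding set operations on some set $U$. It is nontrivial if $k\ne l$. For a set $S$ of 2-element subsets of $\alpha$, viewed as the edge set of a graph $(\alpha,S)$, we say that $S$ is simultaneously representable in ${\cal A}$ if ${\cal A}$ is isomorphic to an algebra in which all cylindric operations and all $p_{kl}$ with $\{k,l\}\in S$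 are the set operations on some set $U$.

In plain words: we have an algebra that satisfies the polyadic equality axioms, and its cylindric part can be realized by sets. Suppose one transposition can be made honest in such a realization. Can they all be made honest at once? The problem comes from H. Andréka, I. Németi and Zs. Tuza, "Transposition of variables is hard to describe", arXiv:2409.04088 (2024): if one, or equivalently each, of the nontrivial transposition operations in ${\cal A}\in RCPEA_\alpha$ is representable, is then ${\cal A}$ representable? The answer is no in every dimension.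

**Theorem 1.** For every $\alpha$ with $3\le\alpha<\omega$ there is a finite ${\cal A}\in RCPEA_\alpha$, an algebra of subsets of ${}^\alpha U$ with $U$ finite, in which $+,-,c_i,d_{ij}$ and $p_{01}$ are the real set operations (so every nontrivial $p_{kl}$ is representable in ${\cal A}$), but ${\cal A}\notin RPEA_\alpha$.

**Theorem A.** Let $3\le\alpha<\omega$, let $p\le\alpha$ be an odd prime, and suppose every connected component of $(\alpha,S)$ has fewer than $p$ vertices. Then there is a finite ${\cal A}\in RCPEA_\alpha$ in which $S$ is simultaneously representable, but ${\cal A}\notin RPEA_\alpha$.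

**Theorem B.** If $(\alpha,S)$ is connected and $S$ is simultaneously representable in ${\cal A}\in RCPEA_\alpha$, then ${\cal A}\in RPEA_\alpha$. Conversely, if $\alpha$ is prime or $\alpha=4$, then for every disconnected $(\alpha,S)$ there is a finite ${\cal A}\in RCPEA_\alpha\setminus RPEA_\alpha$ in which $S$ is simultaneously representable. (For every $\alpha\ge3$ such an ${\cal A}$ exists if all components have at most $\alpha/2$ vertices.)

Theorem 1 is the case $p=3$, $S=\{\{0,1\}\}$ of Theorem A, where the components have one or two vertices; the construction in the proof takes place on a finite base with $p_{01}$ real.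

## 3. Twisting a representation, and connected sets of transpositions

The words "or equivalently each" in the problem rest on a fact about algebras satisfying (P1)–(P6): either all nontrivial transposition operations are representable or none is. It has a short proof.

**Proposition 2.** If ${\cal A}$ satisfies (P1)–(P6) and one nontrivial $p_{ij}$ is representable in ${\cal A}$, then every nontrivial $p_{kl}$ is.

*Proof.* We may assume that ${\cal A}$ consists of subsets of ${}^\alpha U$, its cylindric operations are real, and $p_{ij}=P_{ij}$. Choose $\sigma\in S_\alpha$ with $\sigma i=k$, $\sigma j=l$, write $\sigma=\tau_1\cdots\tau_m$ with transpositions, and put $r=p_{\tau_m}\cdots p_{\tau_1}$ (with $p_{[a,b]}$ written $p_{ab}$ in a fixed order of $a,b$). By (P1)–(P4), $r$ preserves the Boolean operations, $r\,c_nx=c_{\sigma^{-1}n}\,r\,x$ and $r\,d_{nm}=d_{\sigma^{-1}n\,\sigma^{-1}m}$. By (P6) $r$ is a bijection, and by (P5) $r\,p_{kl}=p_{\sigma^{-1}k\,\sigma^{-1}l}\,r=p_{ij}\,r$. Let $\theta(x)=P_\sigma(r\,x)$. By (1),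
$$\theta(c_nx)=P_\sigma C_{\sigma^{-1}n}\,r\,x=C_n\theta(x),\qquad \theta(d_{nm})=D_{nm},$$
and $\theta$ is Boolean and injective. So the image of $\theta$, with the $p$'s carried over from ${\cal A}$, is isomorphic to ${\cal A}$ and has real cylindric operations. Finally
$$\theta(p_{kl}x)=P_\sigma p_{ij}\,r\,x=P_\sigma P_{ij}\,r\,x=P_{kl}P_\sigma\, r\,x=P_{kl}\theta(x),$$
since $\sigma[i,j]=[k,l]\sigma$. So $p_{kl}$ is real on the image. $\square$

This suggests a first attack on the problem. Start with $p_{01}$ real, twist so that $p_{12}$ becomes real, and go on until everything is real. If $p_{01}$ and $p_{12}$ were real in the same realization, the attack would succeed when $\alpha=3$, because $p_{02}$ is a composition of the two. In general: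

**Proof of the first part of Theorem B.** Let $(\alpha,S)$ be connected. We may assume that ${\cal A}$ is an algebra of subsets of ${}^\alpha U$ with real cylindric operations and $p_{kl}=P_{kl}$ for $\{k,l\}\in S$. Let $E$ be the set of all pairs $\{k,l\}$, $k\ne l$, with $p_{kl}=P_{kl}$ on ${\cal A}$. Let $\{i,j\},\{j,l\}\in E$ with $i\neq l$. By (P5) with $\tau=[i,j]$ we have $p_{ij}p_{jl}=p_{il}p_{ij}$, so by (P6) $p_{il}=p_{ij}p_{jl}p_{ij}$. Likewise $P_{il}=P_{ij}P_{jl}P_{ij}$. Hence $\{i,l\}\in E$. Since $S\subseteq E$ and $(\alpha,S)$ is connected, $E$ contains all pairs. By (P7) $p_{ii}$ is the identity, as is $P_{ii}$. So ${\cal A}$ is a subalgebra of ${\cal C}_U$, and ${\cal A}\in RPEA_\alpha$. (The same proof works with products of ${\cal C}_U$'s.) $\square$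

The twist stops short of this. It replaces a realization in which $p_{ij}$ is real by a different one in which $p_{\sigma i\,\sigma j}$ is real, and nothing guarantees that $p_{ij}$ is still real there. We obtain one honest transposition per realization, and never two in the same one. Whether this gap can be real is the whole problem, and Section 1 is designed to make it real.

## 4. Splitting atoms and relabeling the pieces

We need a way to manufacture algebras in $RCPEA_\alpha$ whose $p_{ij}$ are not the set operations. The idea is to keep the cylindric part honest, cut some atoms into pieces that no $C_k$ can tell apart, and let $p_{ij}$ act on the labels of the pieces at will.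

**Lemma 3.** Let ${\cal B}$ be a finite subalgebra of ${\cal C}_U$, and let ${\cal T}$ be a set of atoms of ${\cal B}$, permuted by every $P_\sigma$, each disjoint from every $D_{ij}$ with $i\ne j$. Let $J$ be a finite set, and let each $X\in{\cal T}$ be partitioned into nonempty sets $X(j)$, $j\in J$, with $C_kX(j)=C_kX$ for all $k<\alpha$. Let $A$ be the set of all unions of sets from
$$At=\{\text{atoms of }{\cal B}\text{ not in }{\cal T}\}\cup\{X(j):X\in{\cal T},\,j\in J\}.$$
For $\sigma\in S_\alpha$ put $\sigma*a=P_\sigma a$ if $a\in At$ is an atom of ${\cal B}$ not in ${\cal T}$, and $\sigma*X(j)=(P_\sigma X)(j)$. Let $p_{ij}x=\bigcup\{[i,j]*a:a\in At,\ a\subseteq x\}$. Then ${\cal A}=\langle A,\cup,-,C_i,D_{ij},p_{ij}\rangle$ is in $RCPEA_\alpha$; $p_{ij}x=P_{ij}x$ for $x\in{\cal B}$; and $p_{\tau_1}\cdots p_{\tau_m}$ acts on $At$ as $(\tau_1\cdots\tau_m)*$ for all transpositions $\tau_1,\dots,\tau_m$.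

*Proof.* The first concern is the cylindric part. $At$ is a finite partition of ${}^\alpha U$, so $A$ is closed under Boolean operations. $C_k$ is additive and $C_kX(j)=C_kX\in{\cal B}$, so $C_k$ maps $A$ into ${\cal B}\subseteq A$. Also $D_{ij}\in{\cal B}$. So the cylindric reduct of ${\cal A}$ is a subalgebra of that of ${\cal C}_U$, hence in $RCA_\alpha$.

Next, $*$ is an action. $P_\sigma$ is an automorphism of the Boolean algebra of ${\cal B}$ permuting ${\cal T}$, so it permutes the atoms outside ${\cal T}$; with $P_\sigma P_\tau=P_{\sigma\tau}$ this shows that $*$ is an action of $S_\alpha$ on $At$ by permutations. The elements of $A$ correspond to subsets of $At$, and $p_{ij}$ is the map on subsets induced by the permutation $[i,j]*$. This gives the last claim of the lemma, (P1), (P2), (P6), (P7), and also (P5) since $\tau[k,l]=[\tau k,\tau l]\tau$.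

Now compare with the real operations on ${\cal B}$. For $X\in{\cal T}$ we have $p_{ij}X=\bigcup_j(P_{[i,j]}X)(j)=P_{ij}X$, and on the other atoms of ${\cal B}$ the two agree by definition. So $p_{ij}=P_{ij}$ on ${\cal B}$, which gives (P4).

For (P3), by additivity it is enough to take $x=a\in At$; let $\tau$ be the transposition in question and $p_\tau$ its operation. If $a\in{\cal B}$, then $a$ and $C_ka$ lie in ${\cal B}$, where $p_\tau=P_\tau$, and (1) applies. If $a=X(j)$, then
$$p_\tau C_kX(j)=p_\tau C_kX=P_\tau C_kX=C_{\tau k}P_\tau X=C_{\tau k}\big((P_\tau X)(j)\big)=C_{\tau k}\,p_\tau X(j).$$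

For (P8), if $i=j$ this is (P7). Let $i\ne j$, $\tau=[i,j]$. As $D_{ij}\in{\cal B}$, it is a union of members of $At$, and any $b\in At$ with $b\subseteq D_{ij}$ is an atom of ${\cal B}$ not in ${\cal T}$, because members of ${\cal T}$ miss $D_{ij}$. Since $s\circ\tau=s$ on $D_{ij}$, $\tau*b=P_{ij}b=b$. So $b\subseteq p_{ij}x$ iff $\tau*b\subseteq x$ iff $b\subseteq x$. $\square$

**Example 4.** Let $\alpha=3$, $U=\{0,1,2,3\}$, and let ${\cal B}$ be the algebra of the subsets of ${}^3U$ invariant under $\mathrm{Sym}(U)$. Its atoms are the five equality types of triples, and $X$, the set of injective triples, is one of them. Let $X(0)$, $X(1)$ be the sets of injective $s$ for which $(s_0,s_1,s_2,r)$, with $r$ the left-over point, is an even, respectively odd, permutation. Exchanging $s_k$ with $r$ changes the parity, so $C_kX(0)=C_kX(1)=C_kX$. Lemma 3 gives an algebra in $RCPEA_3$ in which every $p_{ij}$ fixes $X(0)$ and $X(1)$, while the real $P_{01}$ interchanges them.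

Nevertheless this algebra is representable. Take base $U'=\mathbb Z_5$ and send $X(1)$ to the set of injective triples $s$ whose two left-over points form an edge of the 5-cycle with edges $\{i,i+1\}$. Send $X(0)$ to the other injective triples, and each remaining equality type to the same type over $U'$. The image of $X(1)$ is symmetric, so every $P_{ij}$ fixes the images of $X(0)$ and $X(1)$. If two distinct entries are fixed, the three other points form a triangle; the choice of the third entry leaves over one edge of this triangle; and neither the 5-cycle nor its complement, again a 5-cycle, contains a triangle. So both colors occur, and $C_k$ of each image is the set of triples whose two entries other than the $k$-th are distinct, as in the original. For the other types $C_k$ is given by the same rule over any base with at least three elements. So we have an isomorphism onto a subalgebra of ${\cal C}_{\mathbb Z_5}$. An unreal $p_{01}$ on one base therefore proves nothing: to show nonrepresentability we must control every possible base. This is done in Section 5.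

The next lemma applies Lemma 3 in the situation we shall meet twice. A group $G$ acting on $U$ acts on ${}^\alpha U$ coordinatewise, and this commutes with $s\mapsto s\circ\sigma$. So if $X_1$ is a $G$-orbit in ${}^\alpha U$, then so is each
$$X_\sigma=P_\sigma X_1=\{s:s\circ\sigma\in X_1\},\qquad\sigma\in S_\alpha .$$

**Lemma 5.** Let $U$ be finite and nonempty, let a group $G$ act on $U$, and let $X_1$ be a $G$-orbit in ${}^\alpha U$. Let $h\in S_\alpha$ have order $p$, $H=\langle h\rangle$, and assume:

- (i) the sets $X_\sigma$ ($\sigma\in S_\alpha$) are pairwise disjoint, and disjoint from $D_{ij}$ for $i\neq j$;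
- (ii) for all $\sigma$ and $k$, the set $C_kX_{\sigma h^j}$ does not depend on $j$.

Let $Y\le S_\alpha$ be a subgroup with $Y\cap\sigma H\sigma^{-1}=1$ for all $\sigma\in S_\alpha$. Let $A$ be the set of all $G$-invariant subsets of ${}^\alpha U$, and call the sets $X_{\sigma H}=\bigcup_jX_{\sigma h^j}$ cells. Then $A$ is the universe of a finite ${\cal A}\in RCPEA_\alpha$ with real cylindric operations such that

1. $p_{kl}=P_{kl}$ on $A$ whenever $[k,l]\in Y$;
2. $p_{\tau_1}\cdots p_{\tau_m}X_1=X_1$ whenever $\tau_1,\dots,\tau_m$ are transpositions with $\tau_1\cdots\tau_m=h$;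
3. the $M\in A$ that contain or miss each cell form a finite subalgebra ${\cal B}$ of ${\cal C}_U$, ${\cal A}$ is obtained from ${\cal B}$ as in Lemma 3, and $p_{ij}=P_{ij}$ on ${\cal B}$.

*Proof.* **Step 1: the cells are atoms of ${\cal B}$.** This step provides the algebra whose atoms will be split. The elements of $G$ act as permutations of $U$, so $A$ is closed under all operations of ${\cal C}_U$; it is finite, and its atoms are the $G$-orbits. ${\cal B}$ is closed under Boolean operations. It contains $D_{ij}$ by (i) if $i\ne j$, and $D_{ii}={}^\alpha U$ trivially. It is closed under $P_\tau$ because $P_\tau X_{\sigma H}=X_{\tau\sigma H}$, so that $P_\tau$ permutes the cells.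

It is closed under $C_k$: let $M\in A$, let $X=X_{\sigma h^j}$ and $X'=X_{\sigma h^{j'}}$ be two parts of the same cell, and suppose $X\cap C_kM\ne\emptyset$. Then $X\cap C_kM_0\ne\emptyset$ for some $G$-orbit $M_0\subseteq M$. So there are $s\in X$ and $u$ with $s(k/u)\in M_0$, and then $s(k/u)\in M_0\cap C_kX$. By (ii), $M_0\cap C_kX'\neq\emptyset$, and by the same argument backwards, $X'\cap C_kM_0\ne\emptyset$. As $C_kM_0$ is $G$-invariant and $X'$ is an orbit, $X'\subseteq C_kM_0\subseteq C_kM$. So $C_kM$ contains each cell that it meets, that is, $C_kM\in{\cal B}$.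

By (i) different cells are disjoint, so cells are in ${\cal B}$, and a nonempty member of ${\cal B}$ inside a cell is the whole cell. So the cells are atoms of ${\cal B}$. Every $G$-orbit outside the cells is in ${\cal B}$ and is an atom of it.

**Step 2: labels compatible with $Y$.** We want to label the parts of the cells by $\mathbb Z_p$ so that elements of $Y$ preserve the labels honestly. $Y$ acts on the left cosets of $H$ by left multiplication. If $y\sigma H=\sigma H$, then $y\in Y\cap\sigma H\sigma^{-1}=1$, so the action is free. Choose from each $Y$-orbit of cosets one coset together with a representative $\sigma$ of it, choosing $H$ and $\sigma=1$ for the orbit of $H$. Let $R$ be the set of all $y\sigma$ with $y\in Y$ and $\sigma$ chosen. By freeness each left coset of $H$ contains exactly one element of $R$, and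
$$YR=R,\qquad 1\in R. \tag{2}$$
For $\rho\in R$ and $j\in\mathbb Z_p$ let $X_{\rho H}(j)=X_{\rho h^j}$.

**Step 3: applying Lemma 3.** Take ${\cal T}$ to be the set of cells and $J=\mathbb Z_p$. By (i) the $X_{\rho H}(j)$ partition $X_{\rho H}$ and the cells miss the diagonals; by (ii) $C_kX_{\rho H}=\bigcup_jC_kX_{\rho h^j}=C_kX_{\rho H}(j)$. So Lemma 3 applies. Here $At$ is the set of all $G$-orbits, so the universe is $A$. Conclusion 3 is part of Lemma 3.

For conclusion 1, let $y=[k,l]\in Y$ and $\rho\in R$. Since $y\rho\in R$ by (2),
$$p_{kl}X_{\rho H}(j)=X_{y\rho H}(j)=X_{y\rho h^j}=P_{kl}X_{\rho h^j}=P_{kl}\big(X_{\rho H}(j)\big).$$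
On the other members of $At$, $p_{kl}=P_{kl}$ by definition. Both are additive, so $p_{kl}=P_{kl}$ on $A$.

For conclusion 2, since $1\in R$ we have $X_1=X_H(0)$, and Lemma 3 gives
$$p_{\tau_1}\cdots p_{\tau_m}X_1=h*X_H(0)=X_{hH}(0)=X_H(0)=X_1.\qquad\square$$

## 5. Controlling an arbitrary base by named bijections

Suppose an algebra from Lemma 3 is representable. These two lemmas say what can be recovered inside the unknown base $U'$: in particular, the exact size of a finite set.

**Lemma 6.** Let ${\cal A}$ be as in Lemma 3, $U\ne\emptyset$, and ${\cal A}\in RPEA_\alpha$. Then there are $U'\neq\emptyset$ and an injective homomorphism $\varphi:{\cal A}\to{\cal C}_{U'}$. If $I\subseteq\alpha$, $M\in A$ and $C_iM=M$ for all $i\notin I$, then membership of $s$ in $\varphi(M)$ depends only on $s|_I$.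

*Proof.* ${\cal A}$ embeds in a product of algebras ${\cal C}_{U_n}$. If all $U_n$ were empty, all ${}^\alpha U_n$ would be empty and $0=1$ would hold in ${\cal A}$, which is false because $U\ne\emptyset$. Choose $U'=U_n\ne\emptyset$, and let $\varphi$ be the embedding followed by the projection to ${\cal C}_{U'}$. If $0\ne b\in A$, then $b$ is a nonempty subset of ${}^\alpha U$, so $C_0\cdots C_{\alpha-1}b=1$. If $\varphi(b)$ were empty, applying $\varphi$ would give $\emptyset={}^\alpha U'$, which is false. So only $0$ is mapped to $\emptyset$, and $\varphi$, being Boolean, is injective. For the last claim, $C_i\varphi(M)=\varphi(C_iM)=\varphi(M)$ for $i\notin I$, so changing the $i$-th coordinate does not affect membership in $\varphi(M)$. As $\alpha$ is finite, we can change the coordinates outside $I$ one at a time. $\square$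

**Lemma 7 (naming).** Let ${\cal A},{\cal B}$ be as in Lemma 3 and $\varphi$ as in Lemma 6. Let $V,W\subseteq U$ be disjoint and nonempty, $V$ finite, where $W$ is (a disjoint copy of) the set of all bijections $w:V\to V$. Suppose ${\cal B}$ contains
$$\hat V_i=\{s:s_i\in V\},\quad \hat W_i=\{s:s_i\in W\},\quad R_e^{ki}=\{s:s_k\in W,\ s_i\in V,\ s_k(e)=s_i\}$$
for all $e\in V$ and $k\ne i$. Then there are $V',W'\subseteq U'$ and $R'_e\subseteq W'\times V'$ ($e\in V$) with
$$\varphi(\hat V_i)=\{s:s_i\in V'\},\quad\varphi(\hat W_i)=\{s:s_i\in W'\},\quad\varphi(R_e^{ki})=\{s:(s_k,s_i)\in R'_e\}.$$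
Moreover $W'\ne\emptyset$, and for each $w'\in W'$ there is a bijection $V\to V'$ sending $e$ to the unique $v$ with $(w',v)\in R'_e$. In particular $|V'|=|V|$.

*Proof.* First we get the primed sets. By Lemma 6, membership in $\varphi(\hat V_0)$ and $\varphi(\hat W_0)$ depends only on $s_0$, and membership in $\varphi(R_e^{01})$ only on $(s_0,s_1)$. This defines $V'$, $W'$, $R'_e$, and $R'_e\subseteq W'\times V'$ because $R_e^{01}\subseteq\hat W_0\cap\hat V_1$, once the formula for $\varphi(\hat V_1)$ is known. For the other indices: if $\sigma0=k$ and $\sigma1=i$, then $R^{ki}_e=P_\sigma R_e^{01}$, and if $\sigma0=i$ then $\hat V_i=P_\sigma\hat V_0$, $\hat W_i=P_\sigma\hat W_0$. Write $\sigma$ as a product of transpositions. On ${\cal B}$ the operations $p_{ij}$ are the real ones, and $\varphi$ turns them into the real ones on $U'$. So $\varphi(P_\sigma M)=P_\sigma\varphi(M)$ for $M\in{\cal B}$, which gives the displayed formulas.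

Now we get the bijections. $W'\neq\emptyset$ because $\hat W_0\ne\emptyset$ and $\varphi$ is injective. Let $w'\in W'$ and $e\in V$. From $C_1R_e^{01}=\hat W_0$ there is $v$ with $(w',v)\in R'_e$, and $v\in V'$. It is unique: if $(w',v),(w',v_1)\in R'_e$, take $s$ with $s_0=w'$, $s_1=v$, $s_2=v_1$, which is possible as $\alpha\ge3$; then $s\in\varphi(R_e^{01}\cap R_e^{02})\subseteq\varphi(D_{12})=D_{12}$, so $v=v_1$. The map $e\mapsto v$ is injective because the sets $R_e^{01}$ are pairwise disjoint, members of $W$ being injective. It is onto $V'$ because $\bigcup_eR_e^{01}=\hat W_0\cap\hat V_1$, a finite union, members of $W$ being surjective. $\square$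

A simple instance: if $V=\{a,b\}$, then $W$ has two elements, and each $w\in W$ serves as a "naming" of the two points of $V$. Without $W$ the algebra would only see that $V$ has some points; Example 4 shows how much freedom the base has then.

## 6. Dimension three: counting 110 triples

Now let $\alpha=3$, and put together Sections 1, 4 and 5. Here everything can be done by hand.

**Step 1: the algebra.** We verify the hypotheses of Lemma 5. Let $V=\mathbb F_{11}$, $W$ a disjoint copy of $\mathrm{Sym}(V)$, $U=V\cup W$. Let $G=\Gamma$ be the group of the $110$ maps $v\mapsto mv+b$ with $m\ne0$, acting on $V$ naturally and on $W$ by $w\mapsto\gamma w$. Let $X_1=Q$. The coefficients sum to zero, so $Q$ is $\Gamma$-invariant. $\Gamma$ is transitive on ordered pairs of distinct points, and the first two entries of a member of $Q$ determine it, so $Q$ is an orbit. Let $h=(0\,1\,2)$. Then (i) is Fact 2 and the distinctness of entries, and (ii) follows from Fact 1: for every $\sigma$ and $k$, $C_kX_\sigma$ is the set of $s\in{}^3U$ whose two entries other than the $k$-th are distinct elements of $V$. Let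 $Y=\{1,[0,1]\}$; no conjugate of $H=\langle h\rangle$ contains a transposition, so $Y\cap\sigma H\sigma^{-1}=1$. Lemma 5 gives a finite ${\cal A}\in RCPEA_3$ in which $p_{01}=P_{01}$.

We can see how the labels work. Here $R=\{1,[0,1]\}$, and the two cells are $X_H=X_1\cup X_h\cup X_{h^2}$ and $X_{[0,1]H}$. Since $[1,2]=[0,1]h$, the real operation gives $P_{12}X_1=X_{[0,1]h}$, the part of the second cell with label $1$, while $p_{12}X_1$ is the part with label $0$, which is $X_{[0,1]}$. Now $h=[0,1][1,2]$, and indeed $p_{01}p_{12}X_1=P_{01}X_{[0,1]}=X_1$, while $P_{01}P_{12}X_1=X_h$.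

**Step 2: a rotation-invariant set in any representation.** Suppose ${\cal A}\in RPEA_3$, and let $\varphi:{\cal A}\to{\cal C}_{U'}$ be as in Lemma 6. The sets $\hat V_i$, $\hat W_i$, $R_e^{ki}$ are $G$-invariant (note $(\gamma w)(e)=\gamma(w(e))$); $\hat V_i$ contains all cells and the other sets miss all cells. So they are in ${\cal B}$, and Lemma 7 gives $V'$ with $|V'|=11$. Let $X'=\varphi(X_1)$. By conclusion 2 of Lemma 5, $P_hX'=X'$. Since $X_1\subseteq\hat V_0\cap\hat V_1\cap\hat V_2$ misses the diagonals, $X'$ is a finite set of triples of distinct elements of $V'$. It is closed under rotation, and $\mathbb Z_3$ acts freely on it. So $3$ divides $|X'|$.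

**Step 3: the set has 110 elements.** This will give the contradiction. For $\lambda\in\mathbb F_{11}$ let $L_\lambda=\{s\in V^3:s_0\ne s_1,\ s_2=\lambda s_0+(1-\lambda)s_1\}$. These sets are $G$-invariant, hence in $A$. They are pairwise disjoint, because $s_2-s_1=\lambda(s_0-s_1)$ determines $\lambda$. Moreover $C_2L_\lambda=\hat V_0\cap\hat V_1\setminus D_{01}$, and $X_1=L_4$. Let $(a_0,a_1)$ be one of the $11\cdot10$ ordered pairs of distinct elements of $V'$. For each $\lambda$, applying $\varphi$ to $C_2L_\lambda=\hat V_0\cap\hat V_1\setminus D_{01}$ gives some $u$ with $(a_0,a_1,u)\in\varphi(L_\lambda)$, and $u\in V'$ as $L_\lambda\subseteq\hat V_2$. Different $\lambda$ give different $u$. There are $11$ values of $\lambda$ and $11$ elements of $V'$, so for each $\lambda$ there is exactly one such $u$. For $\lambda=4$ this shows $|X'|=110$, which is not divisible by $3$. So ${\cal A}\notin RPEA_3$. $\square$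

This is Theorem 1 for $\alpha=3$.

## 7. Extra coordinates and products of hidden permutations

Two things fail when we leave $\alpha=3$.

The first is already visible for $\alpha=4$ and $S=\{\{0,1\}\}$. The obvious attempt is $X_1=Q\times U$, ignoring the last coordinate. Then $C_3X_1=X_1$ and $C_3X_h=X_h$, and these are disjoint. So hypothesis (ii) of Lemma 5 fails at $k=3$: forgetting the new coordinate forgets nothing, and $C_3$ tells the rotations apart. The new coordinate has to be indispensable for reading the tuple. So let $s_3$ range over a copy $Z_3$ of $\mathrm{Sym}(V)$, and require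
$$\big(s_3(s_0),s_3(s_1),s_3(s_2)\big)\in Q$$
in place of $(s_0,s_1,s_2)\in Q$. If $s_3$ is forgotten, only the fact that $s_0,s_1,s_2$ are distinct survives, because any three distinct points can be carried to any three distinct points by a permutation; and this fact is invariant under rotation. If $s_0$, say, is forgotten, we are back at Fact 1. For more coordinates we use the product $s_3s_4\cdots s_{\alpha-1}$: forgetting one factor forgets the whole product. We must also enlarge $G$ so that $X_1$ stays a single orbit; this will be done by a chain of groups, neighboring factors sharing a group element.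

The second failure concerns larger $S$. If $\{0,1\},\{1,2\}\in S$, then any group $Y$ containing $[0,1]$ and $[1,2]$ contains the 3-cycle $[0,1][1,2]$, and the condition $Y\cap\sigma H\sigma^{-1}=1$ fails for $H$ generated by a 3-cycle. If all components of $(\alpha,S)$ have fewer than $p$ points, then $Y$ contains no $p$-cycle, so we use a $p$-cycle $h$. This requires a set $Q$ of $p$-tuples in which any $p-1$ entries determine the remaining one, on which the group is transitive, and whose number is prime to $p$. Affine geometry in dimension $p-2$ provides it.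

## 8. A linear relation among $p$ points of $\mathbb F_q^{\,p-2}$

Fix an odd prime $p\le\alpha$, and put $d=p-2\ge1$. Choose an integer that is a primitive root mod $p$. By Dirichlet's theorem there is a prime $q>p^2$ congruent to it. For $p=3$ we may take $q=11$. Then
$$p\nmid q,\qquad p\nmid q^j-1\quad(1\le j\le p-2). \tag{3}$$
Let $V=\mathbb F_q^d$, $N=|V|=q^d$, and let $\Gamma$ be the group of affine bijections of $V$. A frame is an affinely independent family of $d+1=p-1$ points. Affine maps can prescribe the images of a frame arbitrarily, so $\Gamma$ is transitive on ordered frames. Their number is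
$$f=q^d\prod_{i=0}^{d-1}(q^d-q^i),\qquad p\nmid f. \tag{4}$$
Indeed the first point is arbitrary, and the $d$ differences from it form an ordered basis. The $i$-th factor is $q^i(q^{d-i}-1)$ with $1\le d-i\le p-2$, so (3) applies. For $p=3$, $q=11$: $V=\mathbb F_{11}$, frames are ordered pairs of distinct points, and $f=110$.

Let $\mu=(\mu_0,\dots,\mu_{p-1})=\big(1,2,\dots,p-1,-\tfrac{p(p-1)}2\big)\in\mathbb F_q^p$. Then $\sum\mu_i=0$. The $\mu_i$ are nonzero and distinct: this is clear for the first $p-1$ of them as $q>p$, and $0<\frac{p(p-1)}2+i<p^2<q$ for $0\le i\le p-1$ shows that the last one is nonzero and differs from $1,\dots,p-1$. For $p=3$, $q=11$ we have $\mu=(1,2,8)$. Let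
$$Q=\Big\{a\in V^p:\ \sum_i\mu_ia_i=0,\ (a_0,\dots,a_{p-2})\text{ is a frame}\Big\}.$$

**(Q1)** *For every $k<p$ and every frame $(a_i)_{i\ne k}$ there is exactly one $a_k$ with $a\in Q$; and if $a\in Q$, then $(a_i)_{i\ne k}$ is a frame for every $k$.* Suppose $\sum\mu_ia_i=0$. Then $a_k=\sum_{i\neq k}(-\mu_i/\mu_k)a_i$, an affine combination (coefficient sum $1$, because $\sum_{i\ne k}\mu_i=-\mu_k$) with all coefficients nonzero. By the exchange property of affine independence, if $(a_i)_{i\ne k}$ is a frame, then replacing any $a_l$ by $a_k$ gives a frame again, that is, $(a_i)_{i\ne l}$ is a frame. So if one of these families is a frame, all are. The point $a_k$ is given by the formula.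

**(Q2)** *The entries of $a\in Q$ are distinct.* As $p\ge3$, any two of them lie in one of the frames $(a_i)_{i\ne k}$.

**(Q3)** *If $\pi\in S_p$ and $a,\,a\circ\pi\in Q$, then $\pi=\mathrm{id}$.* First, if $\sum\nu_i=0$ and $\sum\nu_ia_i=0$, then $\nu$ is a multiple of $\mu$: the vector $\nu-(\nu_{p-1}/\mu_{p-1})\mu$ has last coordinate $0$, coordinate sum $0$, and annihilates $a$, so it vanishes by affine independence of $a_0,\dots,a_{p-2}$. Now $0=\sum_i\mu_ia_{\pi(i)}=\sum_j\mu_{\pi^{-1}(j)}a_j$, so this applies to $\nu=\mu\circ\pi^{-1}$, and $\mu\circ\pi^{-1}=c\mu$ with $c\ne0$. Hence the $p$-element set $\{\mu_i\}\subseteq\mathbb F_q^*$ is closed under multiplication by $c$. If $c\ne1$ has order $e>1$, this set splits into orbits of size $e$, so $e\mid p$, $e=p$, and $p\mid q-1$, contradicting (3). So $c=1$, and $\pi=\mathrm{id}$ as the $\mu_i$ are distinct.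

**(Q4)** *$Q$ is $\Gamma$-invariant, and $\Gamma$ is transitive on it.* If $\gamma v=Lv+b$ with $L$ linear, then $\sum\mu_i\gamma a_i=L\sum\mu_ia_i+(\sum\mu_i)b=0$ for $a\in Q$, and $\gamma$ maps frames to frames. Transitivity follows from transitivity on ordered frames and the uniqueness in (Q1).

## 9. The orbits $X_\sigma$ in dimension $\alpha$

Let $\alpha$, $p$, $S$ be as in Theorem A, with $q,d,V,N,\Gamma,f,\mu,Q$ from Section 8. Let $U$ be the disjoint union of $V$, a copy $W$ of $\mathrm{Sym}(V)$, and copies $Z_i$ of $\mathrm{Sym}(V)$ for $p\le i<\alpha$. Call $s\in{}^\alpha U$ base-shaped if $s_i\in V$ for $i<p$ and $s_i\in Z_i$ for $i\ge p$. Whenever $s_i\in Z_i$ for all $i\ge p$, put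
$$g(s)=s_ps_{p+1}\cdots s_{\alpha-1}\in\mathrm{Sym}(V),$$
the identity if $\alpha=p$.

Let $G=\Gamma\times\mathrm{Sym}(V)^{\alpha-p}$, with elements $(\gamma_p,\dots,\gamma_\alpha)$, $\gamma_p\in\Gamma$. It acts on $U$ by
$$v\mapsto\gamma_\alpha v\ (v\in V),\qquad w\mapsto\gamma_\alpha w\ (w\in W),\qquad z\mapsto\gamma_iz\gamma_{i+1}^{-1}\ (z\in Z_i).$$
In the product $g(s)$ the inner factors cancel, so an element of $G$ turns $g(s)$ into $\gamma_p\,g(s)\,\gamma_\alpha^{-1}$. Consequently
$$g(s)s_i\ \text{ becomes }\ \gamma_p\,g(s)s_i \tag{5}$$
both when $s_i\in V$ (a point of $V$) and when $s_i\in W$ (a product of permutations). Put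
$$X_1=\{s\text{ base-shaped}:(g(s)s_0,\dots,g(s)s_{p-1})\in Q\},\qquad X_\sigma=P_\sigma X_1 .$$

**Step 1: $X_1$ is a $G$-orbit.** This is needed for Lemma 5, and it is the reason for the chain of groups. $X_1$ is nonempty: take all $s_i\in Z_i$ to be the identity. It is invariant by (5) and (Q4). Let $s,s'\in X_1$. By (Q4) choose $\gamma_p\in\Gamma$ with $\gamma_p\,g(s)s_i=g(s')s'_i$ for $i<p$, and put $\gamma_{i+1}=(s'_i)^{-1}\gamma_is_i$ for $p\le i<\alpha$. Then $\gamma_is_i\gamma_{i+1}^{-1}=s'_i$ for $i\ge p$. Unwinding the recursion, $\gamma_\alpha=g(s')^{-1}\gamma_p\,g(s)$, so $\gamma_\alpha s_i=g(s')^{-1}\gamma_pg(s)s_i=s'_i$ for $i<p$. So $(\gamma_p,\dots,\gamma_\alpha)$ carries $s$ to $s'$.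

**Step 2: disjointness.** We verify (i) of Lemma 5. The entries of $s\in X_1$ are distinct: those in $V$ by (Q2), as $g(s)$ is a function, and the others lie in different sets. A permutation of the coordinates does not change this, so every $X_\sigma$ misses $D_{ij}$ for $i\ne j$. Let $s\in X_\sigma\cap X_\tau$. For $i\ge p$, both $\sigma(i)$ and $\tau(i)$ are the unique coordinate of $s$ lying in $Z_i$. So $\tau=\sigma\pi$ with $\pi$ fixing all $i\ge p$. With $x=s\circ\sigma$ we have $x,\,x\circ\pi\in X_1$ and $g(x\circ\pi)=g(x)$. So $a=(g(x)x_i)_{i<p}$ and $a\circ\pi|_p$ are both in $Q$, and $\pi=\mathrm{id}$ by (Q3).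

**Step 3: equal shadows.** We verify (ii) of Lemma 5 for $h=(0\,1\,\cdots\,p-1)$, which fixes all $i\ge p$ and has order $p$. Since $X_{\sigma h^j}=P_\sigma X_{h^j}$ and $C_kP_\sigma=P_\sigma C_{\sigma^{-1}k}$, it is enough to treat $\sigma=1$ and all $k$. As $h$ fixes every $i\ge p$, $X_{h^j}$ consists of the base-shaped $s$ with $(g(s)s_{h^j(i)})_{i<p}\in Q$.

Let $k<p$. The permutation $g(s)$ does not depend on $s_k$. By (Q1), $s_k$ can be changed so as to get into $X_{h^j}$ iff the remaining points $g(s)s_i$ form a frame, and being a frame does not depend on the order. So for every $j$,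
$$C_kX_{h^j}=\{s: s_i\in V\ (k\ne i<p),\ s_i\in Z_i\ (i\ge p),\ (g(s)s_i)_{k\ne i<p}\text{ is a frame}\}. \tag{6}$$

Let $k\ge p$. Then for every $j$,
$$C_kX_{h^j}=\{s: s_0,\dots,s_{p-1}\in V\text{ distinct},\ s_i\in Z_i\ (p\le i\neq k)\}.$$
The inclusion $\subseteq$ is (Q2). For $\supseteq$, take any $b\in Q$. Its entries are distinct and so are $s_0,\dots,s_{p-1}$, so there is $g\in\mathrm{Sym}(V)$ with $g\,s_{h^j(i)}=b_i$ for all $i<p$. Solve $s_p\cdots s_{\alpha-1}=g$ for the factor $s_k$; with this $s_k\in Z_k$ the tuple is in $X_{h^j}$.

**Step 4: the group $Y$.** We verify the last hypothesis of Lemma 5. Let $H=\langle h\rangle$, and let $Y\le S_\alpha$ be generated by the $[k,l]$ with $\{k,l\}\in S$. Elements of $Y$ preserve each component of $(\alpha,S)$, so all their cycles have length less than $p$. As $p$ is prime, each $h^j\ne1$ is a $p$-cycle, and so is $\sigma h^j\sigma^{-1}$. So $Y\cap\sigma H\sigma^{-1}=1$ for all $\sigma$.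

Lemma 5 now gives a finite ${\cal A}\in RCPEA_\alpha$ whose universe $A$ consists of all $G$-invariant subsets of ${}^\alpha U$. Its cylindric operations are real, and $p_{kl}=P_{kl}$ for $\{k,l\}\in S$. So $S$ is simultaneously representable in ${\cal A}$, with ${\cal A}$ itself as the witness.

## 10. Counting a fiber of $\varphi(X_1)$

Suppose that ${\cal A}\in RPEA_\alpha$, and let $\varphi:{\cal A}\to{\cal C}_{U'}$ be as in Lemma 6. We shall count a fiber of $\varphi(X_1)$ in two ways.

**Step 1: naming.** This step fixes the size of the relevant part of $U'$. The sets $\hat V_i,\hat W_i,R_e^{ki}$ of Lemma 7 are $G$-invariant; for $R_e^{ki}$ because $(\gamma_\alpha w)(e)=\gamma_\alpha(w(e))$. The sets $\hat W_i$ and $R_e^{ki}$ miss all cells, since members of cells have no entry in $W$. $\hat V_i$ contains or misses each cell: for $s\in X_{\sigma h^j}$ we have $s_i\in V$ iff $(\sigma h^j)^{-1}(i)<p$ iff $\sigma^{-1}(i)<p$, as $h$ preserves $\{0,\dots,p-1\}$. So these sets are in ${\cal B}$, and Lemma 7 provides $V',W',R'_e$ with $|V'|=N$ and $W'\ne\emptyset$.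

**Step 2: $p$ divides the size of a fiber.** Let $X'=\varphi(X_1)$, which is nonempty. Write $h$ as a product of transpositions; by conclusion 2 of Lemma 5, $P_hX'=X'$, that is,
$$s\in X'\iff s\circ h\in X'. \tag{7}$$
Fix $t\in X'$, put $z=(t_i)_{p\le i<\alpha}$, and let
$$X''=\{a\in{}^pU':(a,z)\in X'\}.$$
As $X_1\subseteq\hat V_i$ for $i<p$, $X''\subseteq{}^pV'$ is finite. Since $(a,z)\circ h=(a\circ h|_p,z)$, (7) says that $a\mapsto a\circ h|_p$ permutes $X''$. The members of $X''$ have distinct entries, because $X_1\cap D_{ij}=\emptyset$ for $i\ne j$. So $a\circ h^j|_p=a$ only if $h^j=1$; the group $\mathbb Z_p$ acts freely on $X''$, and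
$$p\ \text{ divides }\ |X''|. \tag{8}$$

The remaining steps show $|X''|=f$. Let $\hat F=C_{p-1}X_1$. By (6) it is the set of $s$ with $s_i\in V$ for $i<p-1$, $s_i\in Z_i$ for $i\ge p$, and $(g(s)s_i)_{i<p-1}$ a frame. Let
$$F''=\{a\in{}^{p-1}V':(a,u,z)\in\varphi(\hat F)\text{ for some, equivalently all, }u\in U'\};$$
the equivalence holds because $C_{p-1}\hat F=\hat F$.

**Step 3: $|F''|=f$.** The purpose is to count frames in the representation. For $p=3$ frames are pairs of distinct points, so $\hat F=\hat V_0\cap\hat V_1\cap\bigcap_{i\geq p}\hat Z_i\setminus D_{01}$ with $\hat Z_i=\{s:s_i\in Z_i\}$, and the count $N(N-1)=f$ is immediate, as in Section 6. For $p\ge5$ frames cannot be read off from the diagonals in this way. The following argument, valid for all $p$, reads them off from the names provided by $W$. The product $g(s)s_{p-1}$ with $s_{p-1}\in W$ converts a name $e$ into the point $g(s)s_{p-1}(e)$, and only its coset modulo $\Gamma$ matters for being a frame.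

For a coset $\kappa=\Gamma\pi$ in $\Gamma\backslash\mathrm{Sym}(V)$ let
$$M_\kappa=\{s: s_{p-1}\in W,\ s_i\in Z_i\ (i\ge p),\ g(s)s_{p-1}\in\kappa\}.$$
By (5) and $\gamma_p\kappa=\kappa$, $M_\kappa$ is $G$-invariant, so $M_\kappa\in A$. The $M_\kappa$ are pairwise disjoint, $C_iM_\kappa=M_\kappa$ for $i<p-1$, and
$$\bigcup_\kappa M_\kappa=\hat W_{p-1}\cap\bigcap_{i\ge p}\hat Z_i,$$
with $\hat Z_i\in A$ because $Z_i$ is $G$-invariant. Fix $w'\in W'$. Since $X_1\subseteq\hat Z_i$ for $i\ge p$, $t\in\varphi(\hat Z_i)$; membership in $\varphi(\hat Z_i)$ depends only on the $i$-th coordinate, so every tuple $(a,w',z)$ is in $\varphi(\hat Z_i)$ for all $i\ge p$. It is also in $\varphi(\hat W_{p-1})$. The union above is finite, so each $(a,w',z)$ with $a\in{}^{p-1}V'$ is in exactly one $\varphi(M_\kappa)$, and by Lemma 6 this $\kappa$ does not depend on $a$. Let $\kappa=\Gamma\pi$ be this coset.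

Let $e\in V^{p-1}$ and $s\in M_\kappa\cap\bigcap_{i<p-1}R_{e_i}^{p-1,i}$. Then $g(s)s_{p-1}=\gamma\pi$ with some $\gamma\in\Gamma$, and $s_i=s_{p-1}(e_i)$, so
$$g(s)s_i=g(s)s_{p-1}(e_i)=\gamma\pi(e_i)\qquad(i<p-1)$$
with the same $\gamma$ for all $i$. Affine bijections preserve frames in both directions, so
$$M_\kappa\cap\bigcap_{i<p-1}R_{e_i}^{p-1,i}\ \text{ is contained in }\hat F\text{ if }(\pi e_i)_{i<p-1}\text{ is a frame, and disjoint from }\hat F\text{ otherwise.} \tag{9}$$

Now let $a\in{}^{p-1}V'$. By Lemma 7 there is a unique $e\in V^{p-1}$ with $(w',a_i)\in R'_{e_i}$ for all $i<p-1$, and $a\mapsto e$ is a bijection from ${}^{p-1}V'$ to ${}^{p-1}V$. The tuple $(a,w',z)$ is in $\varphi\big(M_\kappa\cap\bigcap_iR_{e_i}^{p-1,i}\big)$. Applying $\varphi$ to (9), $(a,w',z)\in\varphi(\hat F)$ iff $(\pi e_i)_{i<p-1}$ is a frame; that is, $a\in F''$ iff $(\pi e_i)_{i<p-1}$ is a frame. As $\pi$ is a permutation of $V$, there are exactly $f$ such $e$. So $|F''|=f$.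

**Step 4: each $a\in F''$ extends in exactly one way to a member of $X''$.** This is the general form of Step 3 of Section 6. Let $\Lambda=\{\lambda\in\mathbb F_q^{p-1}:\sum\lambda_i=1\}$, so $|\Lambda|=q^{p-2}=N$. For $\lambda\in\Lambda$ let $X^\lambda$ be the set of base-shaped $s$ such that $(g(s)s_i)_{i<p-1}$ is a frame and
$$g(s)s_{p-1}=\sum_{i<p-1}\lambda_i\,g(s)s_i .$$
Affine maps preserve affine combinations, so by (5) $X^\lambda$ is $G$-invariant, hence in $A$. Affine coordinates with respect to a frame are unique, so the $X^\lambda$ are pairwise disjoint. The equation can be solved for $s_{p-1}\in V$ because $g(s)$ is a permutation of $V$ not involving $s_{p-1}$; so $C_{p-1}X^\lambda=\hat F$ for all $\lambda$. Finally $X_1=X^\lambda$ for $\lambda_i=-\mu_i/\mu_{p-1}$.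

Let $a\in F''$. For each $\lambda\in\Lambda$, since $(a,u,z)\in\varphi(\hat F)=C_{p-1}\varphi(X^\lambda)$ for every $u$, the set $\{u:(a,u,z)\in\varphi(X^\lambda)\}$ is nonempty. It is contained in $V'$, as $X^\lambda\subseteq\hat V_{p-1}$. For different $\lambda$ these sets are disjoint. So we have $N$ nonempty pairwise disjoint subsets of the $N$-element set $V'$, and each of them has exactly one element. In particular there is exactly one $u$ with $(a,u,z)\in\varphi(X_1)=X'$. Conversely, if $(a_0,\dots,a_{p-1})\in X''$, then $(a_0,\dots,a_{p-2})\in F''$, because $X_1\subseteq\hat F$ and $X''\subseteq{}^pV'$.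

Hence $|X''|=|F''|=f$, which by (4) is not divisible by $p$. This contradicts (8), so ${\cal A}\notin RPEA_\alpha$. Theorem A is proved, and with $p=3$ and $S=\{\{0,1\}\}$ we get Theorem 1; the remaining nontrivial $p_{kl}$ are representable in ${\cal A}$ by Proposition 2. $\square$

## 11. Disconnected sets of transpositions: $\alpha$ prime, and small components

The connected half of Theorem B was proved in Section 3. Two of the other claims follow by choosing the prime in Theorem A.

Let $\alpha\geq3$ be prime and $(\alpha,S)$ disconnected. Then every component has fewer than $\alpha$ vertices, and Theorem A with $p=\alpha$ applies.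

Let $\alpha\ge3$ be arbitrary and let all components have at most $\alpha/2$ vertices. If $\alpha=3$, the components are single points, and $p=3$ works. If $\alpha\ge4$, Bertrand's postulate gives a prime $p$ with $\lfloor\alpha/2\rfloor<p\le2\lfloor\alpha/2\rfloor\le\alpha$. As $\lfloor\alpha/2\rfloor\ge2$, $p$ is odd. The components have at most $\lfloor\alpha/2\rfloor<p$ vertices, and Theorem A applies.

## 12. Dimension four, components $\{0,1,2\}$ and $\{3\}$: six points and 5-cycles

For $\alpha=4$ and disconnected $(\alpha,S)$, if all components have at most two vertices, Theorem A with $p=3$ applies. Otherwise there is a component of size $3$ and a single point. Here Theorem A gives nothing: the only odd prime $\le4$ is $3$, which is not larger than the component. A different splitting does the job, and Ramsey's theorem replaces the count modulo $p$.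

The definitions treat all indices alike, so after renaming we may assume that the components are $\{0,1,2\}$ and $\{3\}$. Enlarging $S$ only strengthens the claim, so let $S$ consist of all pairs from $\{0,1,2\}$.

**Step 1: the atom to be split.** Let $V=\mathbb Z_5\cup\{\infty\}$, $W$ a disjoint copy of $\mathrm{Sym}(V)$, and $U=V\cup W$. Let $G=\mathrm{Sym}(V)$ act on $V$ naturally and on $W$ by left multiplication, and let ${\cal B}$ be the algebra of all $G$-invariant subsets of ${}^4U$. The set $X$ of all injective $s\in{}^4V$ is a $G$-orbit, so it is an atom of ${\cal B}$. It is fixed by all $P_\sigma$ and disjoint from $D_{ij}$ for $i\ne j$.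

**Step 2: six pentagons.** They will tell us how to split $X$. Write $xy$ for $\{x,y\}$, and for $c\in V$ define a 5-cycle on $V\setminus\{c\}$ by its edge set $E_c$:
$$E_\infty=\{\{i,i+1\}:i\in\mathbb Z_5\},\quad E_0=\{\infty1,\,12,\,24,\,43,\,3\infty\},\quad E_i=E_0+i\ \ (\infty+i=\infty).$$

**Claim.** For every 3-set $\{x,y,z\}\subseteq V$ the truth values of $yz\in E_x$, $xz\in E_y$, $xy\in E_z$ are not all equal.

*Proof.* Translation by $i\in\mathbb Z_5$ carries $E_c$ to $E_{c+i}$. So it suffices to check one 3-set from each orbit under translations. The 3-sets containing $\infty$ are represented by $\{\infty,0,1\}$ and $\{\infty,0,2\}$. The ten 3-subsets of $\mathbb Z_5$ form two orbits of size $5$, represented by $\{4,0,1\}$ and $\{3,0,2\}$.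

- $\{\infty,0,1\}$: $01\in E_\infty$; but $\infty0\notin E_1$, since $\infty4\notin E_0$.
- $\{\infty,0,2\}$: $02\notin E_\infty$; but $\infty0\in E_2$, since $\infty3\in E_0$.
- $\{4,0,1\}$: $41\notin E_0$; but $40\in E_1$, since $34\in E_0$.
- $\{3,0,2\}$: $32\notin E_0$; but $02\in E_3$, since $24\in E_0$. $\square$

**Step 3: the algebra.** Let
$$X(1)=\{s\in X:\ V\setminus\{s_0,s_1,s_2,s_3\}\in E_{s_3}\},\qquad X(0)=X\setminus X(1).$$
We verify $C_kX(j)=C_kX$ for $k<4$, $j<2$. Let $k=3$. Fix distinct $s_0,s_1,s_2\in V$ and let $\{x,y,z\}$ be the complement of $\{s_0,s_1,s_2\}$. The choice $s_3=x$ leaves over $yz$, and the question is whether $yz\in E_x$; similarly for $y$ and $z$. By the Claim both answers occur. Let $k<3$. Fix $s_3=c$ and the other two entries. The three remaining elements of $V$ form a triangle in the complete graph on $V\setminus\{c\}$, and choosing $s_k$ among them leaves over one edge of this triangle, each edge for one choice. Neither the 5-cycle $E_c$ nor its complement, again a 5-cycle, contains a triangle, so some edge is in $E_c$ and some is not.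

Since $C_kX\neq\emptyset$, both $X(j)$ are nonempty. Lemma 3 with ${\cal T}=\{X\}$ and $J=\{0,1\}$ gives a finite ${\cal A}\in RCPEA_4$ in which every $p_{ij}$ fixes $X(0)$ and $X(1)$.

For $i,j<3$ the real $P_{ij}$ also fixes $X(1)$, because membership in $X(1)$ depends only on the set $\{s_0,s_1,s_2\}$ and on $s_3$; so it fixes $X(0)$ too. On the other atoms $p_{ij}=P_{ij}$ anyway. So $p_{ij}=P_{ij}$ on ${\cal A}$ for $i,j<3$, and $S$ is simultaneously representable in ${\cal A}$.

**Step 4: nonrepresentability.** Suppose ${\cal A}\in RPEA_4$, with $\varphi$ as in Lemma 6. The sets in Lemma 7 are $G$-invariant, hence in ${\cal B}$, so we get $V'$ with $|V'|=6$. Since $X=\bigcap_i\hat V_i\setminus\bigcup_{i\ne j}D_{ij}$, $\varphi(X)$ is the set of all injective $s\in{}^4V'$. All $P_{ij}$ fix $\varphi(X(1))$, because all $p_{ij}$ fix $X(1)$. So whether an injective $s\in{}^4V'$ is in $\varphi(X(1))$ or in $\varphi(X(0))$ depends only on the set of its entries, and we have a 2-coloring of the 4-subsets of $V'$. Passing to complements in $V'$, we get a 2-coloring of the edges of the complete graph on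 the six points of $V'$.

Let $B\subseteq V'$ be a 3-subset. Since $C_3X(0)=C_3X(1)=C_3X$, $B$ lies in 4-subsets of both colors. The complement of a 4-subset $B\cup\{v\}$ is the edge $V'\setminus(B\cup\{v\})$ of the triangle $V'\setminus B$, and each edge of this triangle arises in this way. So the triangle $V'\setminus B$ has edges of both colors. Every triangle is of this form, so no triangle is monochromatic. This contradicts the Ramsey number $R(3,3)=6$. Hence ${\cal A}\notin RPEA_4$, and Theorem B is proved. $\square$

**Remark (the range of Theorem B).** For composite $\alpha\ge6$, let $P$ be the largest prime $\le\alpha$. Theorem A covers all $S$ whose components have fewer than $P$ vertices. The arguments above do not settle the disconnected $S$ whose largest component has at least $P$ vertices. The problem stated in Section 2 is not affected by this: Theorem 1 answers it for all $3\le\alpha<\omega$.
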